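# Sixteen matrices against a plausible identity: the $\Lambda_{dc}$-convex hull of $K_f$ for strictly polyconvex $f$

An energy $f$ on matrices determines a set $K_f$ of triples (gradient, stress, energy–momentum matrix). A natural notion of convex hull, adapted to gradients and divergence-free fields, can be applied to the part of $K_f$ in a ball. Does the hull add anything? For a strictly polyconvex $f$ the first guess is that it adds nothing: convexity of this kind should make $K_f$ rigid. We first make the guess precise and test it by hand. It survives the simplest tests, and it is a theorem when $f$ is strictly convex. Then we see that it is false for strictly polyconvex $f$, and we build a counterexample with sixteen points.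

## 1. The guess that the hull of $K_f$ adds nothing

Let $n,m\ge 2$. For $X\in\mathbb R^{n\times m}$ let $\Phi(X)$ be the vector of all minors of $X$ of all orders; the minors of order one are the entries of $X$. We write $\langle A,B\rangle=\mathrm{tr}(A^TB)$ and $|A|$ for the Frobenius inner product and norm, and $a\otimes\eta=a\eta^T$.

**Definition (strict polyconvexity).** A function $f\in C^1(\mathbb R^{n\times m},\mathbb R)$ is *strictly polyconvex* if there is a strictly convex $g\in C^1$ with $f(X)=g(\Phi(X))$ for all $X$.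

*Example.* For $n=m=2$ we have $\Phi(X)=(X,\det X)\in\mathbb R^5$. The function
$$f(X)=\tfrac12|X|^2-2\det X+\tfrac12(\det X)^2 \tag{1.1}$$
is strictly polyconvex, with $g(X,d)=\frac12|X|^2-2d+\frac12d^2$. It is not convex: $f(t\,\mathrm{Id})=-t^2+\frac12t^4$.

**Definition (the set $K_f$).**
$$K_f:=\left\{\begin{pmatrix} X\\ Df(X)\\ X^TDf(X)-f(X)\,\mathrm{Id}_m\end{pmatrix}:\ X\in\mathbb R^{n\times m}\right\}\subset\mathbb R^{(2n+m)\times m}.$$

We write elements of $\mathbb R^{(2n+m)\times m}$ as $A=(X;Y;Z)$, with blocks stacked. Two facts are used throughout. A point of $K_f$ is determined by its first block. And $K_f$ is a graph of continuous functions of $X$, hence closed, so $K_f\cap\bar B_R(0)$ is compact, where $\bar B_R(0)$ is the closed ball of radius $R$.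

The background is as follows. A Lipschitz map $u:\Omega\subset\mathbb R^m\to\mathbb R^n$ is stationary for $\int_\Omega f(Du)\,dx$, with respect to outer variations $u+\varepsilon v$ and inner variations $u\circ X_\varepsilon$, when $(Du;M;N)\in K_f$ a.e., where $M=Df(Du)$ and $N=Du^TDf(Du)-f(Du)\mathrm{Id}_m$ are required to be divergence free, row by row. The first block is a gradient and the other two are divergence free; this is why the following directions are singled out.

**Definition (wave cone).** $\Lambda_{dc}$ is the set of $(P;Q;S)$, with $P,Q\in\mathbb R^{n\times m}$ and $S\in\mathbb R^{m\times m}$, for which there are $a\in\mathbb R^n$ and $\eta\in S^{m-1}$ with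
$$P=a\otimes\eta,\qquad Q\eta=0,\qquad S\eta=0.$$

*Example.* For $m=2$ let $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, the rotation by $90^\circ$. Since $\eta^TJ^T\eta=0$, the triple $(a\otimes\eta;\ b\,\eta^TJ^T;\ 0)$ is in $\Lambda_{dc}$ for all $a,b\in\mathbb R^n$ and $|\eta|=1$.

**Definition ($\Lambda_{dc}$-convexity and hull).** A function $F:\mathbb R^{(2n+m)\times m}\to\mathbb R$ is *$\Lambda_{dc}$-convex* if $t\mapsto F(A+tB)$ is convex for every $A$ and every $B\in\Lambda_{dc}$. For compact $K$,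
$$K^{dc}:=\{A:\ F(A)\le0\ \text{for every }\Lambda_{dc}\text{-convex }F\text{ with }F\le0\text{ on }K\}.$$

*Examples.* Convex functions are $\Lambda_{dc}$-convex. We call $F$ *$\Lambda_{dc}$-affine* if it is affine along every line with direction in $\Lambda_{dc}$. Two examples of this matter below.

* The function $(X;Y;Z)\mapsto\langle X,Y\rangle$. Along $B=(a\otimes\eta;Q;S)\in\Lambda_{dc}$ it is quadratic in $t$, with $t^2$-coefficient $\langle a\otimes\eta,Q\rangle=a\cdot Q\eta=0$.
* Every minor of $X$. The determinant of $M+t\,b\otimes c$ is multilinear in the columns $M_j+tc_jb$, and a term using two multiples of $b$ vanishes. So it is affine in $t$.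

Clearly $K\subseteq K^{dc}$. The question, posed as an open question in Camillo De Lellis, Guido De Philippis, Bernd Kirchheim, Riccardo Tione, "Geometric measure theory and differential inclusions", arXiv:1910.00335 (2019), is whether
$$(K_f\cap\bar B_R(0))^{dc}=K_f\cap\bar B_R(0) \tag{1.2}$$
for every strictly polyconvex $f\in C^1(\mathbb R^{n\times m})$ and every $R>0$. The guess is yes.

## 2. Pairs of points, the Dirichlet energy, and all strictly convex energies

**Pairs of points.** The cheapest way to enlarge a set is to join two of its points by a segment in a direction of $\Lambda_{dc}$. This never happens in $K_f$.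

**Lemma 1.** Let $f$ be strictly polyconvex and $A,A'\in K_f$ with $A'-A\in\Lambda_{dc}$. Then $A=A'$.

*Proof.* Let $X,X'$ be the first blocks; $X'-X=a\otimes\eta$ and $(Df(X')-Df(X))\eta=0$. Suppose $a\ne0$. Minors are affine along rank-one lines, so $\varphi(t)=f(X+t\,a\otimes\eta)=g(\Phi(X)+tv)$, with $v\neq0$ because the entries change. Thus $\varphi$ is $C^1$ and strictly convex, so $\varphi'(1)>\varphi'(0)$. But $\varphi'(1)-\varphi'(0)=\langle Df(X')-Df(X),a\otimes\eta\rangle=a\cdot(Df(X')-Df(X))\eta=0$. So $a=0$, $X=X'$, and $A=A'$. $\square$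

**The Dirichlet energy.** Let $f(X)=\frac12|X|^2$. Then $K_f=\{(X;X;N(X))\}$ with $N(X)=X^TX-\frac12|X|^2\mathrm{Id}_m$. Put $K=K_f\cap\bar B_R(0)$ and let $A=(X;Y;Z)\in K^{dc}$. The function $|A'|-R$ is convex and $\le0$ on $K$, so $|A|\le R$. The function $|X'-Y'|^2$ is convex and vanishes on $K$, so $Y=X$. For the third block, let $C$ be a Lipschitz constant of $N$ on the ball of radius $R$, and $r>0$. On $K$,
$$|Z'-N(X)|\le C|X'-X|\le r+\tfrac{C^2}{4r}|X'-X|^2=r+\tfrac{C^2}{4r}\langle X'-X,\,Y'-X\rangle ,$$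
where the last step uses $Y'=X'$ on $K$. The right side is $\Lambda_{dc}$-affine, so the difference of the two ends is $\Lambda_{dc}$-convex and $\le 0$ on $K$. At $A$, where $Y=X$, it says $|Z-N(X)|\le r$. As $r$ is arbitrary, $Z=N(X)$ and $A\in K$. The guess holds.

**All strictly convex energies.** The trick was to replace $|X'-X|^2$, which is convex with the wrong sign, by a $\Lambda_{dc}$-affine function that agrees with it on $K$. It generalizes.

**Theorem B.** If $f\in C^1(\mathbb R^{n\times m})$ is strictly *convex* ($n,m\ge1$), then $(K_f\cap\bar B_R(0))^{dc}=K_f\cap\bar B_R(0)$ for all $R>0$.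

*Proof.* Let $K=K_f\cap\bar B_R(0)$ and $A=(X;Y;Z)\in K^{dc}$. As before, $|A|\le R$.

**Step 1: a $\Lambda_{dc}$-affine function with a sign on $K$.** For $W\in\mathbb R^{n\times m}$ and $A'=(X';Y';Z')$ put
$$e_W(A')=\langle X'-W,\ Y'-Df(W)\rangle .$$
Along $(P;Q;S)\in\Lambda_{dc}$ the $t^2$-coefficient is $\langle P,Q\rangle=0$, so $\pm e_W$ are $\Lambda_{dc}$-convex. On $K$ we have $Y'=Df(X')$, and monotonicity of $Df$ gives $e_W\ge0$.

**Step 2: identify the second block.** Since $-e_W\le0$ on $K$, we get $e_W(A)\ge0$ for all $W$. Take $W=X+sV$ with $s>0$: this reads $-s\langle V,Y-Df(X+sV)\rangle\ge0$. Divide by $s$ and let $s\downarrow0$: $\langle V,Y-Df(X)\rangle\le0$ for all $V$. So $Y=Df(X)$. Moreover $e_X(A)=0$.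

**Step 3: identify the third block.** Let $A_0=(X;Df(X);X^TDf(X)-f(X)\mathrm{Id}_m)\in K_f$ and $r>0$. The set $\{A'\in K:|A'-A_0|\ge r\}$ is compact, and $X'\ne X$ on it, because a point of $K_f$ is determined by its first block. By strict monotonicity $e_X>0$ there, so $e_X$ is bounded below there by a positive constant. Hence there is $C_r\ge0$ with
$$|A'-A_0|\le r+C_r\,e_X(A')\qquad\text{on }K$$
(where $|A'-A_0|<r$, use $e_X\ge0$). The function $|A'-A_0|-r-C_re_X(A')$ is $\Lambda_{dc}$-convex and $\le0$ on $K$, so $|A-A_0|\le r+C_re_X(A)=r$. As $r$ is arbitrary, $A=A_0\in K_f\cap\bar B_R(0)$. $\blacksquare$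

## 3. What is lost between convex and polyconvex

**Monotonicity fails.** The proof of Theorem B uses $e_W\ge0$ on $K_f$, that is, monotonicity of $Df$. For the polyconvex $f$ in (1.1), $Df(X)=X+(\det X-2)\,\mathrm{cof}\,X$. So $Df(0)=0$ and $Df(t\,\mathrm{Id})=(t^3-t)\mathrm{Id}$. At the point of $K_f$ over $t\,\mathrm{Id}$,
$$e_0=\langle t\,\mathrm{Id},(t^3-t)\mathrm{Id}\rangle=2t^2(t^2-1)<0\qquad(0<t<1).$$
The argument stops at its first inequality.

**A repair that goes halfway.** Polyconvexity gives another inequality, and it too can be expressed through $\Lambda_{dc}$-affine functions. For $A=(X;Y;Z)$ put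
$$\tau(A)=\tfrac1m\big(\langle X,Y\rangle-\mathrm{tr}\,Z\big).$$
It is $\Lambda_{dc}$-affine, and $\tau(A)=f(X)$ when $A\in K_f$. Let $f=g\circ\Phi$ be strictly polyconvex and put
$$E_W(A')=\tau(A')-f(W)-\langle\nabla g(\Phi(W)),\Phi(X')-\Phi(W)\rangle .$$
This is $\Lambda_{dc}$-affine because minors of $X'$ are. By strict convexity of $g$ it is $\ge0$ on $K_f$, with equality only where $X'=W$. So for $K=K_f\cap\bar B_R(0)$ and $A=(X;Y;Z)\in K^{dc}$ we get $E_X(A)\ge0$, i.e.
$$\tau(A)\ge f(X). \tag{3.1}$$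
If equality holds in (3.1), then $E_X(A)=0$, and Step 3 of Theorem B applies with $E_X$ in place of $e_X$: the point $A$ equals the point of $K_f$ over $X$. Together with $|A|\le R$ this gives $A\in K$.

So everything hinges on the reverse inequality $\tau(A)\le f(X)$, and here the method stops. The function $\tau-f(X)$ vanishes on $K$, but along $\Lambda_{dc}$-lines it is *concave*: $\tau$ is affine, and $f$ is convex on rank-one lines. The definition of the hull says nothing about such functions. In Theorem B the equality $e_X(A)=0$ was automatic, because Step 2 had identified $Y$. Here nothing forces it, and a counterexample must contain a hull point with $f(X)<\tau(A)$.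

## 4. Loops of rank-one segments and a lift into $\Lambda_{dc}$

**Hull points without connected pairs.** By Lemma 1 no two points of $K_f$ are $\Lambda_{dc}$-connected. A hull can still be larger. Look at diagonal $2\times2$ matrices, identified with points of $\mathbb R^2$, where rank-one segments are horizontal or vertical. Let
$$A_1=(-1,-3),\quad A_2=(-3,1),\quad A_3=(1,3),\quad A_4=(3,-1),$$
$$P_1=(-1,-1),\quad P_2=(-1,1),\quad P_3=(1,1),\quad P_4=(1,-1).$$
Any two of the $A_i$ differ in both coordinates, so no two are rank-one connected. But $P_i=\frac12A_i+\frac12P_{i+1}$ (indices mod 4) along a vertical or horizontal segment. If $F$ is convex along rank-one lines and $F(A_i)\le0$, then $M=\max_iF(P_i)$ satisfies $M\le\frac12M$, so $M\le0$. Every $P_i$ is in the hull. We shall use a loop of this kind.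

**Lifting a loop.** We work with $m=2$ and want an affine map $X\mapsto(X;Y;Z)$ that carries rank-one directions into $\Lambda_{dc}$. The example after the definition of $\Lambda_{dc}$ suggests
$$X\mapsto (X;\ qXJ^T;\ Z_0),\qquad q\in\mathbb R^{n\times n}\text{ symmetric},\ Z_0\text{ constant}. \tag{4.1}$$
A rank-one difference $a\otimes\eta$ is lifted to $(a\otimes\eta;\ (qa)\eta^TJ^T;\ 0)\in\Lambda_{dc}$. The lifted point is in $K_f$ if and only if $Df(X)=qXJ^T$ and $X^TqXJ^T-f(X)\mathrm{Id}_2=Z_0$. Multiply the last equation by $J$ on the right: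
$$X^TqX-f(X)J=Z_0J .$$
The first term on the left is symmetric and the second is antisymmetric. So over the points that lift into $K_f$, both the matrix $X^TqX$ and the number $f(X)$ must be constant. We ask for $f(X)=0$ and $X^TqX=c\,\mathrm{Id}_2$, so $Z_0=cJ^T$. The choice of a multiple of $\mathrm{Id}_2$ is stable under $X\mapsto XJ$, which will allow a large symmetry group.

**When does $f$ exist?** We prescribe $f(X_i)=0$ and $Df(X_i)=Y_i$ at finitely many $X_i\in\mathbb R^{n\times2}$. If $f=g\circ\Phi$ is strictly polyconvex, strict convexity of $g$ gives, for $j\ne i$,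
$$0=f(X_j)>\langle\nabla g(\Phi(X_i)),\Phi(X_j)-\Phi(X_i)\rangle .$$
As a function of $X_j$, the right side is a polynomial of degree at most two whose quadratic part is a combination of $2\times2$ minors. Its value at $X_i$ is $0$ and its gradient there is $Df(X_i)=Y_i$. So it equals $\langle Y_i,X_j-X_i\rangle+\mathfrak D_i(\alpha,\beta)$, where $\alpha,\beta$ are the columns of $X_j-X_i$ and $\mathfrak D_i$ is an antisymmetric bilinear form. We therefore need such forms with
$$\langle Y_i,X_j-X_i\rangle+\mathfrak D_i(\alpha,\beta)<0\qquad(j\neq i).$$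
Section 8 shows that this is also enough.

The task is now finite: find $q$, a finite set $\mathcal F$ of matrices with $X^TqX=c\,\mathrm{Id}_2$ that generates a loop, a point $P$ of the loop with $P^TqP\ne c\,\mathrm{Id}_2$, and the forms $\mathfrak D_i$. This can be done for $n=6$, and it gives the following.

**Theorem A.** Let $n\ge 6$, $m\ge 2$. There is $f=g\circ\Phi\in C^\infty(\mathbb R^{n\times m})$ with $g\in C^\infty$ uniformly convex (so $f$ is strictly polyconvex) such that for every $R\ge 131$ (Frobenius norm)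
$$(K_f\cap\bar B_R(0))^{dc}\neq K_f\cap\bar B_R(0).$$
One can also have $f\ge 1$ everywhere; then the conclusion holds for all sufficiently large $R$.

So the answer to the question is no. The range $2\le n\le5$ is not settled here.

## 5. Sixteen matrices in $\mathbb R^{6\times2}$ and their symmetries

Write $X=(\xi\,|\,\upsilon)\in\mathbb R^{6\times2}$ with columns $\xi,\upsilon$. Then $XJ^T=(-\upsilon\,|\,\xi)$. Let $e_1,\dots,e_6$ be the standard basis and
$$q=\mathrm{diag}(8,8,8,8)\oplus\begin{pmatrix}-29&24\\24&-29\end{pmatrix}.$$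

**Step 1: the symmetries.** They will reduce all later checks to one point. For $s=(s_1,s_2)\in\{\pm1\}^2$ let $\Sigma_s=\mathrm{diag}(s_1,s_1,s_2,s_2,1,1)$, acting by $X\mapsto\Sigma_sX$. Let $O$ be the signed permutation
$$e_1\mapsto e_3,\quad e_2\mapsto e_4,\quad e_3\mapsto-e_2,\quad e_4\mapsto-e_1,\quad e_5\mapsto-e_6,\quad e_6\mapsto-e_5,$$
that is,
$$Ox=(-x_4,-x_3,\,x_1,\,x_2,-x_6,-x_5),\qquad TX:=OXJ^T=(-O\upsilon\,|\,O\xi).$$
Clearly $\Sigma_s^Tq\Sigma_s=q$. Also $O^TqO=q$: on the first four coordinates $q$ is $8\,\mathrm{Id}$, and on the last two $O$ exchanges $e_5,e_6$ with a common sign, which does not change the $2\times2$ block. Finally $O\Sigma_{(s_1,s_2)}=\Sigma_{(s_2,s_1)}O$, because $O$ exchanges the planes of $e_1,e_2$ and of $e_3,e_4$.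

Let $\mathcal G$ be the group generated by $T$ and the $\Sigma_s$. Each $\gamma\in\mathcal G$ has the form $\gamma X=O_\gamma XJ_\gamma$, where $O_\gamma$ is a signed permutation with $O_\gamma^TqO_\gamma=q$, and $J_\gamma$ is a power of $J$ (note $J^T=J^3$). There are finitely many such maps, so $\mathcal G$ is finite. Its elements are linear and map rank-one matrices to rank-one matrices.

**Step 2: the points.** Here they are, columns written in coordinates.

| | $\xi$ | $\upsilon$ |
|---|---|---|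
| $X_1$ | $(1,0,0,-2,-1,0)$ | $(-1,4,-1,4,0,-3)$ |
| $X_2$ | $(4,-1,1,-4,-3,0)$ | $(2,0,1,0,0,1)$ |
| $X_3$ | $(0,1,-2,0,1,0)$ | $(4,-1,4,-1,0,3)$ |
| $X_4$ | $(-1,4,-4,1,3,0)$ | $(0,2,0,1,0,-1)$ |
| $U_1$ | $(1,0,0,-2,-1,0)$ | $(0,2,0,2,0,-1)$ |
| $U_2$ | $(2,0,0,-2,-1,0)$ | $(2,0,1,0,0,1)$ |
| $P$ | $(1,0,0,-2,-1,0)$ | $(1,0,1,0,0,1)$ |

Since $-Ox=(x_4,x_3,-x_1,-x_2,x_6,x_5)$, the first column of $TX$ is $(\upsilon_4,\upsilon_3,-\upsilon_1,-\upsilon_2,\upsilon_6,\upsilon_5)$ and the second is $(-\xi_4,-\xi_3,\xi_1,\xi_2,-\xi_6,-\xi_5)$, where subscripts denote coordinates. Row by row in the table this gives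
$$TX_1=X_2,\quad TX_2=X_3,\quad TX_3=X_4,\quad TX_4=X_1,\quad TU_1=U_2.$$
For instance, for $X_1$ the first column becomes $(4,-1,1,-4,-3,0)$ and the second $(2,0,1,0,0,1)$, which is $X_2$.

Put $X_k^s:=\Sigma_sX_k$. From $O\Sigma_{(s_1,s_2)}=\Sigma_{(s_2,s_1)}O$ we get $TX_k^{(s_1,s_2)}=X_{k+1}^{(s_2,s_1)}$ (indices mod 4). So the $\mathcal G$-orbit of $X_1$ is
$$\mathcal F:=\{X_k^s:\ k=1,\dots,4,\ s\in\{\pm1\}^2\}.$$

**Step 3: $X^TqX$ is constant on $\mathcal F$ but different at $P$.** From now on $\xi_k,\upsilon_k$ denote the columns of $X_k$. We have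
$$q\xi_1=(8,0,0,-16,29,-24),\qquad q\upsilon_1=(-8,32,-8,32,-72,87), \tag{5.1}$$
so
$$\xi_1^Tq\xi_1=8+32-29=11,\qquad \xi_1^Tq\upsilon_1=-8-64+72=0,$$
$$\upsilon_1^Tq\upsilon_1=8+128+8+128-261=11.$$
Thus $X_1^TqX_1=11\,\mathrm{Id}_2$. For $\gamma\in\mathcal G$, $(\gamma X_1)^Tq(\gamma X_1)=J_\gamma^TX_1^TqX_1J_\gamma=11\,\mathrm{Id}_2$, because $J_\gamma$ is orthogonal. Hence
$$X^TqX=11\,\mathrm{Id}_2\qquad\text{for all }X\in\mathcal F. \tag{5.2}$$
The first column of $P$ is $\xi_1$ and the second is $(1,0,1,0,0,1)$. So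
$$(P^TqP)_{12}=8-24=-16\ne0. \tag{5.3}$$

**Step 4: the loop.** The table gives
$$U_1=\tfrac12X_1+\tfrac12P,\qquad P=\tfrac34U_2+\tfrac14\Sigma_{(-1,1)}U_2,\qquad U_2=TU_1. \tag{5.4}$$
For the first relation, average the second columns: $\frac12\big((-1,4,-1,4,0,-3)+(1,0,1,0,0,1)\big)=(0,2,0,2,0,-1)$. For the second, $\Sigma_{(-1,1)}$ changes only the first coordinates of the two columns of $U_2$, from $2,2$ to $-2,-2$, and $\frac34\cdot2-\frac14\cdot2=1$. Both segments have rank-one direction:
$$X_1-P=\big(0\,|\,(-2,4,-2,4,0,-4)\big),\qquad U_2-\Sigma_{(-1,1)}U_2=(4e_1\,|\,4e_1).$$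
The loop closes only up to symmetry: $P$ lies between $U_2=TU_1$ and a mirror image of it, and $U_1$ lies between $X_1$ and $P$.

## 6. Why the lift of $P$ is in the hull

For $X\in\mathbb R^{6\times2}$ let
$$\widehat X:=(X;\ qXJ^T;\ 11J^T)\in\mathbb R^{14\times2}.$$
This is (4.1) with $Z_0=11J^T$. It is affine in $X$, and rank-one differences are lifted into $\Lambda_{dc}$.

**Lemma 2.** If $F$ is $\Lambda_{dc}$-convex and $F(\widehat X)\le0$ for all $X\in\mathcal F$, then $F(\widehat P)\le0$.

*Proof.* The function $F$ need not be $\mathcal G$-invariant, so we follow the whole orbit of $P$. Let $M=\max_{\gamma\in\mathcal G}F(\widehat{\gamma P})$ and suppose $M>0$. Apply $\gamma\in\mathcal G$ to (5.4):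
$$\gamma U_1=\tfrac12\gamma X_1+\tfrac12\gamma P,\qquad \gamma P=\tfrac34\,\gamma TU_1+\tfrac14\,\gamma\Sigma_{(-1,1)}TU_1,$$
both along rank-one segments. Since $\gamma X_1\in\mathcal F$, convexity of $F$ along the first lifted segment gives $F(\widehat{\gamma U_1})\le\frac12\cdot0+\frac12M$ for every $\gamma$. The elements $\gamma T$ and $\gamma\Sigma_{(-1,1)}T$ are again in $\mathcal G$, so convexity along the second gives $F(\widehat{\gamma P})\le\max_{\gamma'}F(\widehat{\gamma'U_1})\le\frac12M$ for every $\gamma$. So $M\le\frac12M$, which contradicts $M>0$. $\square$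

## 7. The polyconvexity inequalities

For $X\in\mathcal F$ put $Y_X:=qXJ^T$. By (5.2),
$$\langle Y_X,X\rangle=\mathrm{tr}(X^TqXJ^T)=11\,\mathrm{tr}\,J^T=0. \tag{7.1}$$

**Lemma 3.** For every $X_0=(\xi_0|\upsilon_0)\in\mathcal F$ there is an antisymmetric bilinear form $\mathfrak D_{X_0}$ on $\mathbb R^6$ such that for all $X=(\xi|\upsilon)\in\mathcal F\setminus\{X_0\}$
$$V:=-\langle Y_{X_0},X-X_0\rangle-\mathfrak D_{X_0}(\xi-\xi_0,\upsilon-\upsilon_0)>0. \tag{7.2}$$
Moreover the sixteen matrices $X_k^s$ are distinct.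

*Proof.* **Step 1: reduction to $X_0=X_1$.** We use the symmetries to get all forms from one. Let $X_0=\gamma X_1$. The element $\gamma$ permutes $\mathcal F$, so every $X\in\mathcal F\setminus\{X_0\}$ is $\gamma X'$ with $X'\in\mathcal F\setminus\{X_1\}$. Since $J_\gamma$ is orthogonal and commutes with $J^T$, for all $Z,Z'\in\mathbb R^{6\times2}$
$$\langle qO_\gamma ZJ_\gamma J^T,\,O_\gamma Z'J_\gamma\rangle=\langle O_\gamma^TqO_\gamma ZJ^TJ_\gamma,\,Z'J_\gamma\rangle=\langle qZJ^T,Z'\rangle .$$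
With $Z=X_1$ and $Z'=X'-X_1$ this says $\langle Y_{X_0},X-X_0\rangle=\langle Y_{X_1},X'-X_1\rangle$. Define $\mathfrak D_{X_0}(a,b):=\mathfrak D_{X_1}(O_\gamma^{-1}a,O_\gamma^{-1}b)$. On the columns of $X-X_0=O_\gamma(X'-X_1)J_\gamma$ it takes the value of $\mathfrak D_{X_1}$ on the columns of $(X'-X_1)J_\gamma$. An antisymmetric form evaluated on the two columns of $ZJ_\gamma$ is $\det J_\gamma=1$ times its value on the columns of $Z$. So $V$ is the same for $(X_0,X)$ and $(X_1,X')$.

**Step 2: the form at $X_1$.** Let $\mathfrak D=\mathfrak D_{X_1}$ be the antisymmetric form with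
$$\mathfrak D(e_1,e_2)=-\tfrac12,\quad \mathfrak D(e_3,e_4)=\tfrac12,\quad \mathfrak D(e_1,e_5)=12,\quad \mathfrak D(e_1,e_6)=-4,$$
$$\mathfrak D(e_2,e_6)=16,\quad \mathfrak D(e_3,e_5)=-4,\quad \mathfrak D(e_4,e_5)=-16,\quad \mathfrak D(e_4,e_6)=8,$$
and all other pairs $e_i,e_j$ with $i<j$ sent to $0$. For $X=X_k^s=(\xi|\upsilon)$ put $a=\xi-\xi_1$, $b=\upsilon-\upsilon_1$. In the table every $\xi_k$ has sixth entry $0$ and every $\upsilon_k$ has fifth entry $0$, so $a_6=b_5=0$. With
$$p(u)=12u_1-4u_3-16u_4,\qquad r(u)=-4u_1+16u_2+8u_4,$$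
$$\mathfrak D(a,b)=-\tfrac12(a_1b_2-a_2b_1)+\tfrac12(a_3b_4-a_4b_3)-a_5\,p(b)+b_6\,r(a). \tag{7.3}$$
Since $Y_{X_1}=(-q\upsilon_1\,|\,q\xi_1)$, (7.1) gives
$$\omega:=-\langle Y_{X_1},X-X_1\rangle=-\langle Y_{X_1},X\rangle=(q\upsilon_1)\cdot\xi-(q\xi_1)\cdot\upsilon, \tag{7.4}$$
and $V=\omega-\mathfrak D(a,b)$. The vectors $q\xi_1,q\upsilon_1$ are in (5.1). We use $s_1^2=s_2^2=1$ without comment.

**Step 3: $k=1$.** Here $\xi=(s_1,0,0,-2s_2,-1,0)$ and $\upsilon=(-s_1,4s_1,-s_2,4s_2,0,-3)$, so
$$a=(s_1-1,0,0,2-2s_2,0,0),\qquad b=(1-s_1,4s_1-4,1-s_2,4s_2-4,0,0).$$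
Both products in (7.4) equal $-8s_1-64s_2+72$, so $\omega=0$. Next,
$$a_1b_2-a_2b_1=4(s_1-1)^2=8(1-s_1),\qquad a_3b_4-a_4b_3=-2(1-s_2)^2=-4(1-s_2),$$
and $a_5=b_6=0$. So $\mathfrak D=-4(1-s_1)-2(1-s_2)$ and
$$V=4(1-s_1)+2(1-s_2),$$
which is $>0$ unless $s=(1,1)$, i.e. unless we are at $X_1$ itself.

**Step 4: $k=2$.** Here $\xi=(4s_1,-s_1,s_2,-4s_2,-3,0)$, $\upsilon=(2s_1,0,s_2,0,0,1)$, so
$$a=(4s_1-1,-s_1,s_2,2-4s_2,-2,0),\qquad b=(2s_1+1,-4,s_2+1,-4,0,4).$$
The two products in (7.4) are $-64s_1-136s_2+216$ and $16s_1-24$, so $\omega=240-80s_1-136s_2$. Further,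
$$a_1b_2-a_2b_1=-16s_1+4+2+s_1=6-15s_1,$$
$$a_3b_4-a_4b_3=-4s_2-(2-4s_2)(s_2+1)=-4s_2+2s_2+2=2-2s_2,$$
$$p(b)=24s_1+12-4s_2-4+64=24s_1-4s_2+72,$$
$$r(a)=-16s_1+4-16s_1+16-32s_2=-32s_1-32s_2+20.$$
So
$$\mathfrak D=(-3+7.5s_1)+(1-s_2)+2(24s_1-4s_2+72)+4(-32s_1-32s_2+20)=222-72.5s_1-137s_2,$$
$$V=18-7.5s_1+s_2\ge9.5 .$$

**Step 5: $k=3$.** Here $\xi=(0,s_1,-2s_2,0,1,0)$, $\upsilon=(4s_1,-s_1,4s_2,-s_2,0,3)$, so
$$a=(-1,s_1,-2s_2,2,2,0),\qquad b=(4s_1+1,-s_1-4,4s_2+1,-s_2-4,0,6).$$
Both products in (7.4) equal $32s_1+16s_2-72$, so $\omega=0$. Further,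
$$a_1b_2-a_2b_1=s_1+4-4-s_1=0,\qquad a_3b_4-a_4b_3=2+8s_2-8s_2-2=0,$$
$$p(b)=48s_1+12-16s_2-4+16s_2+64=48s_1+72,\qquad r(a)=4+16s_1+16=16s_1+20.$$
So $\mathfrak D=-2(48s_1+72)+6(16s_1+20)=-24$ and $V=24$.

**Step 6: $k=4$.** Here $\xi=(-s_1,4s_1,-4s_2,s_2,3,0)$, $\upsilon=(0,2s_1,0,s_2,0,-1)$, so
$$a=(-s_1-1,4s_1,-4s_2,s_2+2,4,0),\qquad b=(1,2s_1-4,1,s_2-4,0,2).$$
The two products in (7.4) are $136s_1+64s_2-216$ and $-16s_2+24$, so $\omega=-240+136s_1+80s_2$. Further,
$$a_1b_2-a_2b_1=(-s_1-1)(2s_1-4)-4s_1=(2+2s_1)-4s_1=2-2s_1,$$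
$$a_3b_4-a_4b_3=-4+16s_2-s_2-2=-6+15s_2,$$
$$p(b)=12-4-16s_2+64=72-16s_2,\qquad r(a)=4s_1+4+64s_1+8s_2+16=68s_1+8s_2+20.$$
So
$$\mathfrak D=(-1+s_1)+(-3+7.5s_2)-4(72-16s_2)+2(68s_1+8s_2+20)=-252+137s_1+87.5s_2,$$
$$V=12-s_1-7.5s_2\ge3.5 .$$

**Step 7: distinctness.** By Steps 3–6, $V>0$ for every index $(k,s)\ne(1,(1,1))$, while $V=0$ at $X=X_1$. So $X_k^s\neq X_1$ for these indices, and (7.2) holds at $X_0=X_1$. The group acts transitively on the indices $(k,s)$ by bijections; a coincidence between two of the sixteen matrices could be moved to a coincidence with $X_1$. So all sixteen are distinct. $\square$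

## 8. A smooth strictly polyconvex $f$ with prescribed values and gradients

Let $n\ge6$, $m\ge2$. For $X\in\mathbb R^{6\times2}$ let $\bar X\in\mathbb R^{n\times m}$ be $X$ in the upper left corner, padded by zeros; the same bar is used for the matrices $qXJ^T$. Enumerate $\mathcal F=\{X_{(1)},\dots,X_{(16)}\}$ and put $Y_{(i)}=qX_{(i)}J^T$.

**Step 1: supporting functions that are affine in the minors.** They turn Lemma 3 into a statement about points in the space of minors. For $W\in\mathbb R^{n\times m}$ let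
$$L_i(W)=\langle\bar Y_{(i)},W-\bar X_{(i)}\rangle+\mathfrak D_{X_{(i)}}(\alpha,\beta),$$
where $\alpha,\beta\in\mathbb R^6$ are the first six entries of the first and second columns of $W-\bar X_{(i)}$. The last term is a linear combination of the $2\times2$ minors $\alpha_p\beta_r-\alpha_r\beta_p$ of $W-\bar X_{(i)}$. With $x$ the entries of $\bar X_{(i)}$ and $w$ those of $W$, such a minor equals
$$(w_{p1}w_{r2}-w_{r1}w_{p2})-(x_{p1}w_{r2}+x_{r2}w_{p1}-x_{r1}w_{p2}-x_{p2}w_{r1})+(x_{p1}x_{r2}-x_{r1}x_{p2}),$$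
an affine function of $\Phi(W)$. It vanishes to second order at $W=\bar X_{(i)}$. So $L_i=\ell_i\circ\Phi$ with $\ell_i$ affine, and
$$L_i(\bar X_{(i)})=0,\qquad DL_i(\bar X_{(i)})=\bar Y_{(i)},\qquad L_i(\bar X_{(j)})<0\quad(j\ne i), \tag{8.1}$$
the last by (7.2).

**Step 2: make room for a uniformly convex term.** The maximum of the $\ell_i$ already has the right values and gradients, but it is neither smooth nor strictly convex. Let $\Phi_i=\Phi(\bar X_{(i)})$ and $\lambda_i=\nabla\ell_i$. For $\epsilon>0$ put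
$$\ell_i^\epsilon(\varphi)=\ell_i(\varphi)-\epsilon|\Phi_i|^2-2\epsilon\langle\Phi_i,\varphi-\Phi_i\rangle .$$
Expanding $|\varphi-\Phi_i|^2$ gives
$$\ell_i^\epsilon(\varphi)+\epsilon|\varphi|^2=\ell_i(\varphi)+\epsilon|\varphi-\Phi_i|^2. \tag{8.2}$$
Evaluate (8.2) for $i$ and for $j\ne i$ at $\varphi=\Phi_i$ and subtract:
$$\ell_i^\epsilon(\Phi_i)-\ell_j^\epsilon(\Phi_i)=-\ell_j(\Phi_i)-\epsilon|\Phi_i-\Phi_j|^2 .$$
By (8.1), $-\ell_j(\Phi_i)=-L_j(\bar X_{(i)})>0$. There are finitely many pairs, so the right side is positive for all of them if $\epsilon$ is small. Fix such an $\epsilon$.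

**Step 3: smooth the maximum.** By continuity the convex function $\max_j\ell_j^\epsilon$ coincides with $\ell_i^\epsilon$ in a neighborhood of $\Phi_i$, for each $i$. Let $h_*$ be its convolution with an even smooth mollifier of sufficiently small support. Then $h_*$ is $C^\infty$ and convex. Convolution with an even mollifier does not change an affine function, so $h_*=\ell_i^\epsilon$ near $\Phi_i$. Put
$$g=h_*+\epsilon|\cdot|^2,\qquad f=g\circ\Phi .$$
Then $g$ is $C^\infty$ and uniformly convex, and $f\in C^\infty$ is strictly polyconvex. Near $\Phi_i$, (8.2) gives $g=\ell_i+\epsilon|\cdot-\Phi_i|^2$, so $g(\Phi_i)=0$ and $\nabla g(\Phi_i)=\lambda_i$. Since $L_i=\ell_i\circ\Phi$, the chain rule gives $Df(\bar X_{(i)})=DL_i(\bar X_{(i)})$. Hence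
$$f(\bar X_{(i)})=0,\qquad Df(\bar X_{(i)})=\bar Y_{(i)}\qquad(i=1,\dots,16). \tag{8.3}$$

## 9. A hull point outside $K_f$: the proof of Theorem A

Let $f$ be as in Section 8, let $Z_0\in\mathbb R^{m\times m}$ have upper left $2\times2$ block $11J^T$ and zeros elsewhere, and put
$$\widetilde X:=(\bar X;\ \overline{qXJ^T};\ Z_0)\in\mathbb R^{(2n+m)\times m}\qquad(X\in\mathbb R^{6\times2}).$$

**Step 1: sixteen points of $K_f$.** For $X\in\mathcal F$, (8.3) and (5.2) show that $\bar X^TDf(\bar X)-f(\bar X)\mathrm{Id}_m=\bar X^T\,\overline{qXJ^T}$ has upper left block $X^TqXJ^T=11J^T$ and zeros elsewhere. It equals $Z_0$. So $\widetilde X\in K_f$ for all $X\in\mathcal F$.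

**Step 2: they lie in the ball of radius $131$.** We have $|X_1|^2=6+43=49$ and $|Z_0|^2=2\cdot121=242$, and by (5.1)
$$|qX_1J^T|^2=|q\xi_1|^2+|q\upsilon_1|^2=1737+14929=16666.$$
So $|\widetilde X_1|^2=49+16666+242=16957<17161=131^2$. Each $O_\gamma$ is orthogonal with $O_\gamma^TqO_\gamma=q$, hence commutes with $q$. So $|\gamma X_1|=|X_1|$ and $|q(\gamma X_1)J^T|=|O_\gamma qX_1J_\gamma J^T|=|qX_1J^T|$, and all sixteen lifted points have the same norm. They lie in $K_f\cap\bar B_R(0)$ for $R\ge131$.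

**Step 3: $\widetilde P$ is in the hull.** The map $X\mapsto\widetilde X$ is affine. If $X-X'=a\otimes\eta$ with $|\eta|=1$, put $\bar\eta=(\eta,0)\in S^{m-1}$ and let $\bar a\in\mathbb R^n$ be $a$ padded by zeros. Then $\widetilde X-\widetilde{X'}$ has blocks $\bar a\otimes\bar\eta$, $\overline{(qa)\eta^TJ^T}$ and $0$. The second block applied to $\bar\eta$ is $qa\,(\eta^TJ^T\eta)=0$, padded. So the difference is in $\Lambda_{dc}$. These are the only properties of the lift that the proof of Lemma 2 uses, so Lemma 2 holds with $\widetilde{\ }$ in place of $\widehat{\ }$. Let $R\ge131$. Every $\Lambda_{dc}$-convex $F$ with $F\le0$ on $K_f\cap\bar B_R(0)$ satisfies $F(\widetilde X)\le0$ for $X\in\mathcal F$, hence $F(\widetilde P)\le0$. That is, $\widetilde P\in(K_f\cap\bar B_R(0))^{dc}$.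

**Step 4: $\widetilde P$ is not in $K_f$.** Suppose it is. The first block shows that the underlying matrix is $\bar P$, so the second block says $Df(\bar P)=\overline{qPJ^T}$. The upper left $2\times2$ block of the third then reads
$$P^TqPJ^T-f(\bar P)\,\mathrm{Id}_2=11J^T .$$
Multiply on the right by $J$: $P^TqP-11\,\mathrm{Id}_2=f(\bar P)J$. The left side is symmetric and the right side antisymmetric, so both vanish and $(P^TqP)_{12}=0$. This contradicts (5.3). So $(K_f\cap\bar B_R(0))^{dc}\ne K_f\cap\bar B_R(0)$ for all $R\ge131$.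

**Step 5: positivity.** We want $f\ge1$. Since $\max_j\ell_j^\epsilon\ge\ell_1^\epsilon$, also $h_*\ge\ell_1^\epsilon$. So $g\ge\ell_1^\epsilon+\epsilon|\cdot|^2$ is bounded below, and so is $f$. Choose $\kappa$ with $f+\kappa\ge1$ and replace $g$ by $g+\kappa$, which is still $C^\infty$ and uniformly convex. Then $K_{f+\kappa}=K_f-(0;0;\kappa\,\mathrm{Id}_m)$. Translate the lift in the same way, replacing $Z_0$ by $Z_0-\kappa\,\mathrm{Id}_m$. The sixteen translated points lie in $K_{f+\kappa}$, the translated $\widetilde P$ does not, and Step 3 is unchanged because differences are. So the conclusion holds for $f+\kappa$ as soon as $R$ is so large that $\bar B_R(0)$ contains the sixteen translated points. $\blacksquare$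

**Remark (the gap predicted in Section 3).** For the $f$ of Section 8 and $R\ge131$, the point $\widetilde P$ has $\langle\bar P,\overline{qPJ^T}\rangle=\mathrm{tr}(P^TqPJ^T)=0$, the trace of a symmetric times an antisymmetric matrix, and $\mathrm{tr}\,Z_0=0$. So $\tau(\widetilde P)=0$, and (3.1) gives $f(\bar P)\le0$. Equality would put $\widetilde P$ in $K_f$, as shown after (3.1). Hence $f(\bar P)<0=\tau(\widetilde P)$: the reverse inequality that the method of Section 3 could not supply is indeed false here.
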